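# Weak and strong orthogonal matroids over the sign hyperfield

## 1. Wick relations with at most five terms

An orthogonal matroid with signs is a combinatorial family of sets whose members carry signs $\pm1$, and the signs must satisfy certain quadratic relations, the Wick relations. There is one relation for each pair of sets, and a relation can have many terms. One may ask only for the shortest interesting relations, those with four terms, together with the right kind of support; this is the "weak" notion. Asking for all relations is the "strong" notion. Are the two the same? The question is posed in Changxin Ding, Donggyu Kim, "Grassmann–Plücker functions for orthogonal matroids", arXiv:2601.19830 (2026). Weak and strong are known to coincide over partial fields and over the tropical hyperfield, and to differ over some tracts. Today the coefficients are signs.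

**Transversals and sets.** Let $[n]\cup[n]^*=\{1,\dots,n,1^*,\dots,n^*\}$ with the involution $i\mapsto i^*$. A transversal is an $n$-element subset containing exactly one of $i,i^*$ for each $i\in[n]$; $\mathcal T_n$ is the set of transversals. We identify a transversal $T$ with $A=T\cap[n]$, an arbitrary subset of $[n]$. Then $T\triangle\{i,i^*\}$ becomes $A\triangle\{i\}$, which we write $A\triangle i$, and $(T\triangle T')\cap[n]$ becomes $A\triangle A'$. We write $Ka$ for $K\cup\{a\}$, and $|A<i|$ for the number of $j\in A$ with $j<i$.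

**Definition (orthogonal matroid).** A nonempty set of transversals, viewed as a nonempty family $\mathcal F$ of subsets of $[n]$, is (the set of bases of) an orthogonal matroid, or even $\Delta$-matroid, if for all $F_1,F_2\in\mathcal F$ and every $i\in F_1\triangle F_2$ there is $j\in F_1\triangle F_2$, $j\ne i$, with $F_1\triangle\{i,j\}\in\mathcal F$.

*Example.* For $n=1$, the family $\{\emptyset,\{1\}\}$ is not an orthogonal matroid: with $i=1$ there is no $j$. For any $n$, all subsets of odd size form one: if $i\in F_1\triangle F_2$ then $|F_1\triangle F_2|$ is even, hence at least $2$, and any other $j\in F_1\triangle F_2$ works.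

**Definition (signs).** $\mathbb S=\{0,1,-1\}$ with the usual multiplication. A formal sum $\sum_k a_k$ of elements of $\mathbb S$ lies in the null set $N_{\mathbb S}$ if all $a_k=0$, or if at least one $a_k$ is $1$ and at least one is $-1$. We write $\sum_k a_k\ni 0$ for this.

*Example.* $1+1-1\ni0$, but not $1+1+0\ni 0$. Whether a sum is null depends only on which nonzero values occur, and a global sign does not matter. A one-term sum is null only if the term is $0$; $u-v\ni0$ means $u=v$; a sum of terms that are all $\ge0$ is null only if all are $0$.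

**Definition (Wick relation).** For $\psi:\mathcal T_n\to\mathbb S$, the relation $W(A,A')$ is
$$\sum_{i\in A\triangle A'}(-1)^{|(A\triangle A')<i|}\,\psi(A\triangle i)\,\psi(A'\triangle i)\ni0 .\tag{1}$$
A **(strong) Wick function** is a $\psi\neq0$ satisfying $W(A,A')$ for all $A,A'$. A **weak Wick function** is a $\psi$ whose support $\{A:\psi(A)\ne0\}$ is an orthogonal matroid and which satisfies $W(A,A')$ whenever $|A\triangle A'|=4$. A strong (weak) **orthogonal $\mathbb S$-matroid** is a class of strong (weak) Wick functions up to multiplication by a nonzero element.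

We recall that the support of a strong Wick function is an orthogonal matroid, so strong implies weak. Multiplying $\psi$ by $-1$ changes no relation, so we may work with functions instead of classes.

*Example.* Let $n=4$ and let $\psi$ be nonzero exactly on the odd sets. Then $W(\emptyset,[4])$ reads
$$\psi(1)\psi(234)-\psi(2)\psi(134)+\psi(3)\psi(124)-\psi(4)\psi(123)\ni0 .$$
It holds if all values are $1$. It fails if $\psi(1)=\psi(3)=1$, $\psi(2)=\psi(4)=-1$ and all triples have value $1$, since then all four terms are $+1$; this $\psi$ is not even weak.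

Now the easy case.

**Proposition 1.** Let $\psi$ be a weak Wick function over $\mathbb S$. All sets in its support have the same parity, and $W(A,A')$ holds whenever $|A\triangle A'|\le5$ or $|A\triangle A'|$ is odd. In particular weak and strong coincide for $n\le5$.

*Proof.* Suppose the support contains sets of different parity, and choose two such, $B_1,B_2$, with $|B_1\triangle B_2|$ smallest. Pick $i\in B_1\triangle B_2$. Exchange gives $j\ne i$ in $B_1\triangle B_2$ with $B_1\triangle\{i,j\}$ in the support. This set has the parity of $B_1$ and is closer to $B_2$ by two, a contradiction (if the distance is $1$, no $j$ exists, again a contradiction).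

If $|A\triangle A'|$ is odd, then $A\triangle i$ and $A'\triangle i$ have different parities, so each term of (1) is $0$. If $A=A'$ the sum is empty. If $A\triangle A'=\{p<q\}$, then $A\triangle p=A'\triangle q$ and $A\triangle q=A'\triangle p$, so the two terms are $u$ and $-u$ with the same $u$. If $|A\triangle A'|=4$, the relation is assumed. $\square$

So the first relation that does not come for free has six terms, and the next has eight. What changes there? The answer differs in the two cases.

**Theorem A.** There is a weak Wick function $\psi:\mathcal T_8\to\mathbb S$, nonzero exactly on the odd sets, that violates $W(\emptyset,[8])$. Consequently, for every $n\ge8$ there is a weak orthogonal $\mathbb S$-matroid that is not strong.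

**Theorem B.** For every $n$, every weak Wick function over $\mathbb S$ satisfies $W(A,A')$ whenever $|A\triangle A'|\le7$. In particular weak and strong coincide for all $n\le7$. By Theorem A, both $7$'s are optimal.

So weak and strong orthogonal $\mathbb S$-matroids are not the same, and they first differ at $n=8$. By Proposition 1, Theorem B is a statement about six-term relations only. We prove it first.

## 2. Elimination for the six-term relation: the reals and the signs

**Twisting.** The signs in (1) depend only on $A\triangle A'$. So for fixed $C,D\subseteq[n]$ the function $f(S)=\psi(C\triangle S)$, $S\subseteq D$, satisfies $W(S,S')$ (with the order of $[n]$ on $D$) exactly when $\psi$ satisfies $W(C\triangle S,C\triangle S')$.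

**Set-up.** Let $\psi$ be weak and let $A,A'$ be such that $D:=A\triangle A'$ has six elements. Put $f(S)=\psi(A\triangle S)$ for $S\subseteq D$, so that $W(A,A')$ for $\psi$ is $W(\emptyset,D)$ for $f$. Assume that at least one term of this relation is nonzero (otherwise it holds). Let $F$ be the support of $f$.

* $F$ has the exchange property of the definition, since an exchange between $S_1,S_2\subseteq D$ uses only elements of $S_1\triangle S_2\subseteq D$.
* $F$ consists of odd sets, by Proposition 1, since some $f(\{i\})\ne0$.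
* $f$ satisfies all four-term relations.

Write
$$e_i=f(\{i\}),\qquad h_i=(-1)^{|D<i|}f(D\setminus i),$$
and let $x$ be the alternating function on $D^3$ (zero on triples with a repeated entry) with $x_{abc}=f(\{a,b,c\})$ for $a<b<c$. Then $W(\emptyset,D)$ says $\sum_i e_ih_i\ni0$. Two families of four-term relations link $e$ and $h$ to $x$:
$$e_ax_{bcd}-e_bx_{acd}+e_cx_{abd}-e_dx_{abc}\ni0\qquad(a,b,c,d\text{ distinct}),\tag{R1}$$
$$\sum_{i\ne k,l}h_i\,x_{kli}\ni0\qquad(k\ne l).\tag{R2}$$

*Check of (R1).* For $a<b<c<d$ this is $W(\emptyset,\{a,b,c,d\})$. Swapping two neighboring letters among $a,b,c,d$ changes the sign of the whole left side, because $x$ is alternating; so any order is allowed.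

*Check of (R2).* Let $k<l$ and $I=D\setminus\{k,l\}$. The relation $W(\{k,l\},D)$ has the terms $(-1)^{|I<i|}f(\{k,l,i\})f(D\setminus i)$, $i\in I$. Sorting $i,k,l$ moves $i$ past the elements of $\{k,l\}$ below it, so $f(\{k,l,i\})=(-1)^{|\{k,l\}<i|}x_{ikl}$. As $|I<i|+|\{k,l\}<i|=|D<i|$, the term equals $h_ix_{ikl}=h_ix_{kli}$. For $k>l$ all terms change sign.

The support condition enters through the following fact.

**Lemma 2.** Let $|D|=6$, and let $F$ be a family of odd subsets of $D$ with the exchange property. If $\{i\}\in F$ and $D\setminus i\in F$ for some $i$, then $F$ contains a set of size $3$.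

*Proof.* Suppose it does not, and let $k\ne i$. Exchange between $\{i\}$ and $D\setminus i$ at $k$ gives $l\ne k$ with $\{i\}\triangle\{k,l\}\in F$. If $l\ne i$ this set has size $3$; so $l=i$ and $\{k\}\in F$. Exchange in the other direction gives $l\neq k$ with $(D\setminus i)\triangle\{k,l\}\in F$. If $l\ne i$ this is $D\setminus\{i,k,l\}$, of size $3$; so $l=i$ and $D\setminus k\in F$. Hence all singletons and all their complements are in $F$. Now take $p\ne q$. We have $\{p\}\triangle(D\setminus q)=D\setminus\{p,q\}$. Exchange at some $m$ in this set gives $j\neq m$ in it with $\{p,m,j\}\in F$, a set of size $3$. Contradiction. $\square$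

**The first approach: multiply, add, cancel.** Replace $\mathbb S$ for a moment by $\mathbb R$, with "$\ni0$" meaning "$=0$". Fix $k,l,m$. By (R1) on $(i,k,l,m)$,
$$e_ix_{klm}=e_kx_{ilm}-e_lx_{ikm}+e_mx_{ikl},\tag{2}$$
and this is also true for $i\in\{k,l,m\}$, where only one term on the right survives. Multiply by $h_i$ and add over all $i\in D$. By (R2) each of the three sums $\sum_ih_ix_{ilm}$, $\sum_ih_ix_{ikm}$, $\sum_ih_ix_{ikl}$ vanishes, so
$$x_{klm}\sum_ie_ih_i=0 .$$
If some $x_{klm}\neq0$, the six-term relation follows. If $x=0$, then $F$ has no set of size $3$, and by Lemma 2 no $i$ has $e_ih_i\ne0$. So over $\mathbb R$ the six-term relation follows from the weak axioms.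

Over $\mathbb S$ the step "add and cancel" is not available. From $a-b+c\ni0$ and $b-c+d\ni0$ one cannot conclude $a+d\ni0$: take $a=b=c=d=1$. A null sum only tells us that both signs occur, and adding two null sums loses information. What survives is the system (R1), (R2) itself. So we treat it as a combinatorial problem: if $\sum_i e_ih_i$ is *not* null, can a sign function $x$ on the triples of a six-element set satisfy (R1) and (R2)?

**Normalization.** Suppose $W(\emptyset,D)$ fails for $f$ over $\mathbb S$. Then the terms $e_ih_i$ are not all $0$ and are all $\ge0$ or all $\le0$. So there is $\delta=\pm1$ such that $\eta_i:=\delta h_i$ satisfies $e_i\eta_i\ge0$ for all $i$ and $e_i\eta_i=1$ for some $i$. For signs $t_i=\pm1$, replace $f(S)$ by $f(S)\prod_{i\in S}t_i$. This keeps $F$. It multiplies each term of $W(S,S')$ by $\prod_{i\in S\triangle S'}t_i$, because $(S\triangle i)\triangle(S'\triangle i)=S\triangle S'$; so it keeps all relations. It replaces $e_i$ by $t_ie_i$, and, if $\delta$ is replaced by $\delta\prod_jt_j$, it replaces $\eta_i$ by $t_i\eta_i$.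 Choosing $t_i$ to be the sign of $e_i$ if $e_i\ne0$, and otherwise the sign of $\eta_i$ (or $1$ if that is $0$ too), we reach
$$e_i,\eta_i\in\{0,1\}\ \text{for all }i,\qquad N_+:=\{i:e_i=\eta_i=1\}\ne\emptyset ,\tag{3}$$
and (R1), (R2) hold with $\eta$ in place of $h$ (a global sign does not matter).

The cleanest situation is $e=\eta=(1,\dots,1)$. We settle it in Section 3, and Section 4 shows that no other situation occurs.

## 3. Alternating sign functions on at most six points

**Lemma 3.** Let $3\le|V|\le6$ and let $x:V^3\to\mathbb S$ be alternating such that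
$$x_{bcd}-x_{acd}+x_{abd}-x_{abc}\ni0\quad\text{for all 4-subsets }\{a,b,c,d\},\tag{4}$$
$$\sum_{i\ne k,l}x_{kli}\ni0\quad\text{for all pairs }k\ne l.\tag{5}$$
Then $x=0$.

The order of $a,b,c,d$ in (4) does not matter, as for (R1). We call the list of the $x_{kli}$, $i\ne k,l$, the row of the pair $(k,l)$. The proof is by induction on $|V|$. For $|V|=3$ a row has one entry, so (5) gives $x=0$. Let $|V|\ge4$ and suppose $x\ne0$.

**Step 1: no row is zero.** The purpose is to reduce to smaller $V$ if some row vanishes. Suppose $x_{uvi}=0$ for all $i$. Then (4) on $(u,v,a,b)$ reads $x_{vab}-x_{uab}\ni0$, so $x_{vab}=x_{uab}$: the points $u$ and $v$ are twins. Delete $v$. Condition (4) is inherited. So is (5): for a pair $(k,l)$ without $u$, we delete $x_{klv}=x_{vkl}=x_{ukl}=x_{klu}$, a value that still occurs at $u$; for a pair $(u,l)$ we delete $x_{ulv}=-x_{uvl}=0$. By induction $x$ vanishes on $V\setminus v$. Then $x_{vab}=x_{uab}=0$ for all $a,b$, and $x_{uvi}=0$, so $x=0$, a contradiction.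

**Step 2: we may assume that $x$ is nowhere zero** (on triples of distinct points). The purpose is to be able to speak of tournaments. Choose reals $\omega_{ab}=-\omega_{ba}$ such that the $\omega_{ab}$ with $a<b$, for some fixed order of $V$, are linearly independent over $\mathbb Q$, and put
$$y_{abc}=\omega_{ab}+\omega_{bc}+\omega_{ca}.$$
This is alternating and, for distinct $a,b,c$, nonzero. Moreover
$$y_{bcd}-y_{acd}+y_{abd}-y_{abc}=0 .\tag{6}$$
Indeed, written out, the left side is
$$(\omega_{bc}+\omega_{cd}+\omega_{db})-(\omega_{ac}+\omega_{cd}+\omega_{da})+(\omega_{ab}+\omega_{bd}+\omega_{da})-(\omega_{ab}+\omega_{bc}+\omega_{ca}).$$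
Here $\omega_{bc}$ cancels between the first and fourth brackets, $\omega_{cd}$ between the first and second, $\omega_{da}$ between the second and third, $\omega_{ab}$ between the third and fourth. Also $\omega_{db}+\omega_{bd}=0$ (first and third) and $\omega_{ac}+\omega_{ca}=0$ (second and fourth).

Replace every $x_{abc}=0$ by the sign of $y_{abc}$. The new function is alternating. Relation (5) stays true: by Step 1 no row was zero, so both signs already occurred in it. Relation (4) stays true if its four terms were not all zero, for the same reason. If all four were zero, the new terms are the signs of four nonzero reals with sum $0$ by (6), so both signs occur.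

**Step 3: the tournament at a point.** From now on $x$ is nowhere zero, and we look for a contradiction. Fix $k\in V$ and let $T$ be the tournament on $V\setminus k$ with $a\to b$ iff $x_{kab}=+$. By (5) for the pairs $(k,a)$, $T$ has no source and no sink. Next,
$$\text{if }a\to b\to c\to a,\text{ then }x_{abc}=+.\tag{7}$$
For (4) on $(k,a,b,c)$ reads $x_{abc}-x_{kbc}+x_{kac}-x_{kab}\ni0$, and the last three terms are all $-$.

Let $a\to b$. Then $x_{abk}=x_{kab}=+$, and $x_{abc}=+$ for each $c$ that forms a 3-cycle with the arc $a\to b$. By (5), the row of $(a,b)$ must contain a $-$. We use this all the time in the following form, called **the row argument for $(a,b)$**, with $a\to b$: the row is $+$ at $k$ and at every $c$ in a 3-cycle with $a\to b$; hence it is not $+$ everywhere, and if all positions but one are known to be $+$, then the remaining one is $-$. In particular, no arc can form a 3-cycle with *every* other vertex of $T$.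

**Step 4: $|V|=4$.** $T$ has three vertices and no source, so it is a 3-cycle. Its arcs form a 3-cycle with every other vertex. Contradiction.

**Step 5: $|V|=5$.** The scores (out-degrees) of the four vertices are $1$ or $2$ with sum $6$, so they are $1,1,2,2$. Let $a,c$ be the vertices of score $2$, with $a\to c$. Then $a$ loses to exactly one vertex, which has score $1$; call it $d$, and let $b$ be the other vertex of score $1$, so $a\to b$. As $d$ beats only $a$, we have $b\to d$ and $c\to d$. So $d\to a$ forms 3-cycles $d\to a\to b\to d$ and $d\to a\to c\to d$ with both other vertices. Contradiction.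

**Step 6: $|V|=6$, the possible scores.** The five scores lie in $\{1,2,3\}$ and have sum $10$, so there are as many $3$'s as $1$'s. The scores are $\{2,2,2,2,2\}$, $\{1,2,2,2,3\}$ or $\{1,1,2,3,3\}$.

**Step 7: scores $\{2,2,2,2,2\}$.** First determine $T$. Let $v\to a,b$ with $a\to b$, and let $c,d$ be the in-neighbors of $v$, with $c\to d$. Since $b$ loses to $v$ and $a$, it beats $c$ and $d$. Since $d$ loses to $c$ and $b$, it beats $v$ and $a$. Then $a$, which loses to $v$ and $d$, beats $b$ and $c$. Numbering $v,a,b,c,d$ by $0,1,2,3,4\in\mathbb Z/5$, we have $i\to i+1,i+2$ for all $i$.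

The row argument for $(i,i+2)$: the vertices $i+3$ and $i+4$ form 3-cycles with this arc, so the remaining value $x_{i,i+2,i+1}$ is $-$, that is, $x_{i,i+1,i+2}=+$ for all $i$. Now the row of $(i,i+1)$ is $+$ at $k$, at $i+3$ (3-cycle $i\to i+1\to i+3\to i$), at $i+2$, and at $i-1$ since $x_{i,i+1,i-1}=x_{i-1,i,i+1}=+$. So it is $+$ everywhere. Contradiction.

**Step 8: scores $\{1,2,2,2,3\}$.** Let $s$ have score $3$ and $t$ score $1$.

*If $t\to s$:* $s$ beats and $t$ loses to each of the other three vertices, so $t\to s$ forms a 3-cycle with all of them. Contradiction.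

*If $s\to t$:* let $z$ be the one vertex with $z\to s$, and let $p,q$ be the other two, so $s\to p,q,t$.

First suppose $t\to z$. Then $p,q\to t$, as $t$ has score $1$. The vertex $z$ has score $2$ and beats $s$, not $t$; by symmetry between $p$ and $q$ let $z\to p$, so $q\to z$. Now $q$ beats $t$ and $z$, so $p\to q$. Row $(z,s)$: 3-cycles with $t$ and $q$, so $x_{zsp}=-$. Row $(z,p)$: 3-cycles with $q$ and $t$, so $x_{zps}=-$. But $x_{zsp}=-x_{zps}$. Contradiction.

Now suppose $z\to t$. The one vertex beaten by $t$ is $p$ or $q$; by symmetry $t\to p$, and $q\to t$. As $z$ beats $s$ and $t$, we get $p,q\to z$. As $q$ beats $t$ and $z$, we get $p\to q$. The arcs are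
$$s\to p,q,t;\quad z\to s,t;\quad t\to p;\quad p\to q,z;\quad q\to t,z .$$

* Row $(z,s)$: 3-cycles with $p,q$, so $x_{zst}=-$, i.e. $x_{szt}=+$.
* Row $(t,p)$: 3-cycles with $q,z$, so $x_{tps}=-$, i.e. $x_{spt}=+$.
* Row $(s,p)$: $+$ at $k$, at $z$ (3-cycle), at $t$; so $x_{spq}=-$.
* Row $(z,t)$: $+$ at $k$, at $p$ (3-cycle), at $s$ ($x_{zts}=x_{szt}$); so $x_{ztq}=-$, i.e. $x_{qzt}=-$.
* Row $(q,t)$: $+$ at $k$, at $p$ (3-cycle), at $z$ ($x_{qtz}=-x_{qzt}=+$); so $x_{qts}=-$, i.e. $x_{sqt}=-$.
* By (7) for $p\to q\to t\to p$: $x_{pqt}=+$.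

Then in (4) on $(s,p,q,t)$ the terms $x_{pqt},\,-x_{sqt},\,x_{spt},\,-x_{spq}$ are all $+$. Contradiction.

**Step 9: scores $\{1,1,2,3,3\}$.** Let $1\to2$ be the vertices of score $3$, $4\to5$ those of score $1$, and $3$ the vertex of score $2$. Vertex $2$ loses only to $1$, so $2\to3,4,5$. Vertex $4$ beats only $5$, so $1,2,3\to4$. Vertex $3$ loses to $2$ and beats $4$ and exactly one of $1,5$.

*If $3\to5$:* then $1\to3$. Vertex $1$ beats $2,3,4$, so $5\to1$, and $5$ beats nothing else. The arc $5\to1$ forms 3-cycles with $2$, $3$ and $4$. Contradiction.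

*If $3\to1$:* then $5\to3$, and as $5$ has score $1$, $1\to5$.

* Row $(3,1)$: 3-cycles with $2,5$, so $x_{314}=-$, i.e. $x_{134}=+$.
* Row $(5,3)$: 3-cycles with $1,4$, so $x_{532}=-$, i.e. $x_{235}=+$.
* By (7) for $1\to2\to3\to1$: $x_{123}=+$.
* Row $(2,3)$: $+$ at $k$, at $1$, at $5$; so $x_{234}=-$.
* In (4) on $(1,2,3,4)$: $x_{234}=-$, $-x_{134}=-$, $-x_{123}=-$; so $x_{124}=+$.
* Row $(1,2)$: $+$ at $k$, at $3$, at $4$; so $x_{125}=-$.
* Row $(2,4)$: $+$ at $k$, at $1$ ($x_{241}=x_{124}$), at $3$ ($x_{243}=-x_{234}=+$); so $x_{245}=-$.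
* Row $(1,5)$: $+$ at $k$, at $2$ ($x_{152}=-x_{125}=+$), at $3$ (3-cycle $1\to5\to3\to1$); so $x_{154}=-$, i.e. $x_{145}=+$.

Then in (4) on $(1,2,4,5)$ the terms $x_{245},\,-x_{145},\,x_{125},\,-x_{124}$ are all $-$. Contradiction. This proves Lemma 3. $\square$

## 4. Removing the zeros: proof of Theorem B

By Proposition 1 only $|A\triangle A'|=6$ is left. Suppose $W(A,A')$ fails. We use the set-up and the normalization (3) of Section 2, with (R1) for $e,x$ and (R2) for $\eta,x$. We must show that no $e_i$ or $\eta_i$ is zero; then Lemma 3 applies.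

**Step 1: if $e_k=0$, then $x_{kab}=0$ for all $a,b$.** The purpose is to show that a zero of $e$ spreads to all triples through it. Let $Z=\{i:e_i=0\}$ and $N=D\setminus Z$, so $N\supseteq N_+\ne\emptyset$; let $k\in Z$. We treat the positions of $a,b$ in turn.

(i) *$a,b\in Z$.* Take $c\in N$. In (R1) on $(c,k,a,b)$ the coefficients $e_k,e_a,e_b$ are $0$, and the only term left is $e_cx_{kab}$. So $x_{kab}=0$.

(ii) *$a\in Z$, $b\in N$.* For $b,c\in N$, (R1) on $(b,c,k,a)$ reads $x_{cka}-x_{bka}\ni0$, since $e_b=e_c=1$. So $x_{kab}=x_{bka}$ is the same value $g$ for all $b\in N$. In (R2) for $(k,a)$ the indices in $Z$ contribute $0$ by (i), and we are left with $\sum_{b\in N}\eta_bg\ni0$. Here all $\eta_b\ge0$ and some $\eta_b=1$. So $g=0$.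

(iii) *$a,b\in N$.* For distinct $a,b,c\in N$, (R1) on $(k,a,b,c)$ reads $-x_{kbc}+x_{kac}-x_{kab}\ni0$, that is,
$$x_{kab}+x_{kbc}+x_{kca}\ni0 .\tag{8}$$
Write $a\succeq b$ if $a=b$ or $x_{kab}\in\{0,1\}$. For any $a,b$ at least one of $a\succeq b$, $b\succeq a$ holds, since $x_{kba}=-x_{kab}$. The relation is transitive: if $x_{kab},x_{kbc}\ge0$, then $x_{kca}=1$ would make (8) a sum of nonnegative terms with a $1$; so $x_{kca}\le 0$ and $a\succeq c$. So $\succeq$ is a total preorder on $N$, and distinct $a,b$ are equivalent exactly if $x_{kab}=0$. We must show that all elements of $N$ are equivalent.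

Let $a\in N_+$ satisfy $a\succeq b$ for all $b\in N_+$. In (R2) for $(k,a)$, an index in $Z$ contributes $0$ by (ii), and an index in $N\setminus N_+$ contributes $0$ because there $\eta=0$. The remaining terms $x_{kab}$, $b\in N_+\setminus a$, are $\ge0$, so they are all $0$. Hence all elements of $N_+$ are equivalent. Now let $c\in N\setminus N_+$. The value $x_{kcb}$ records whether $c$ lies above, level with, or below $b$, so it is the same for all $b\in N_+$. In (R2) for $(k,c)$ again only $b\in N_+$ contribute, all with this same value; so the value is $0$. Hence every $c\in N$ is equivalent to the elements of $N_+$, and all elements of $N$ are equivalent.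

**Step 2: $e_k\ne0$ for all $k$.** The purpose is to contradict Step 1 by exchange. Suppose $e_k=0$ and let $i\in N_+$; so $i\neq k$ and $\{i\},D\setminus i\in F$. Exchange between $\{i\}$ and $D\setminus i$ at $k$ gives $l\ne k$ with $\{i\}\triangle\{k,l\}\in F$. If $l\ne i$, then $x_{kil}\ne0$, contradicting Step 1. If $l=i$, then $\{k\}\in F$, so $e_k\ne0$, a contradiction.

**Step 3: $\eta_k\ne0$ for all $k$.** The purpose is to use the symmetry between $A$ and $A'$. The relation $W(A',A)$ has the same terms as $W(A,A')$, so it fails too. Its function is $S\mapsto\psi(A'\triangle S)=\psi(A\triangle(D\setminus S))$, which exchanges the roles of singletons and their complements. The normalization only changes signs, so Steps 1 and 2 applied to it show that $\psi(A\triangle(D\setminus k))\ne0$ for all $k$.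

**Step 4: the contradiction.** Now $e=\eta=(1,\dots,1)$, and (R1), (R2) are exactly (4), (5) for $V=D$, $|V|=6$. By Lemma 3, $x=0$: $F$ contains no set of size $3$. But $F$ contains $\{i\}$ and $D\setminus i$, so by Lemma 2 it does contain one. This contradiction proves Theorem B: if $|A\triangle A'|\le7$ then $W(A,A')$ holds, and for $n\le7$ every pair $A,A'$ is covered. $\blacksquare$

## 5. Four-term relations on odd sets, and what eight elements change

In the six-element case the triples are linked directly to the singletons by (R1) and to the complements of singletons by (R2), and the same $x$ must serve both. With eight elements and $W(\emptyset,[8])$ there are two layers, the 3-sets and the 5-sets, between the singletons and their complements. We shall see that the four-term relations pair layers as $1\cdot3$, then $1\cdot5$ with $3\cdot3$, then $3\cdot5$, then $3\cdot7$ with $5\cdot5$, then $5\cdot7$. So there is more room. To use it we need clean formulas for all these relations.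

Let $\psi$ vanish on even sets. Let $A\triangle A'=I=\{a<b<c<d\}$, $K=A\cap A'$, $J=A\setminus K$. If $|A|$ is odd, all terms of $W(A,A')$ are zero, since $A\triangle i$ is even. So let $|A|=|K|+|J|$ be even.

**Lemma 4.** Let $\psi$ vanish on even sets. Up to a global sign, $W(A,A')$ is one of the following.
$$|K|\text{ even:}\quad\psi(Ka)\psi(Kbcd)-\psi(Kb)\psi(Kacd)+\psi(Kc)\psi(Kabd)-\psi(Kd)\psi(Kabc)\ni0,\tag{9}$$
$$|K|\text{ odd:}\quad\psi(K)\psi(Kabcd)-\psi(Kab)\psi(Kcd)+\psi(Kac)\psi(Kbd)-\psi(Kad)\psi(Kbc)\ni0.\tag{10}$$
Let $\varphi$ be the alternating function on sequences of distinct elements with $\varphi(s_1,\dots,s_m)=\psi(\{s_1,\dots,s_m\})$ for $s_1<\dots<s_m$. Then in (9) and (10) one may replace each $\psi(K\cup J)$ by $\varphi(K,J)$ (list $K$, then $J$), and afterwards use any ordering of $K$ and of $a,b,c,d$.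

*Proof.* **Step 1: the relation depends only on $K$ and $I$.** Let $\mathrm{pos}$ take the values $0,1,2,3$ on $a,b,c,d$; the sign of index $i$ is $(-1)^{\mathrm{pos}\,i}$.

Let $|K|$ be even. If $J=\emptyset$ or $J=I$ we read off (9). If $|J|=2$, let $j$ be the partner of $i$, namely the other element of $J$ if $i\in J$ and the other element of $I\setminus J$ if $i\notin J$. If $i\in J$, then $A\triangle i=Kj$ and $A'\triangle i=K\cup(I\setminus j)$; if $i\notin J$, then $A\triangle i=K\cup(I\setminus j)$ and $A'\triangle i=Kj$. So index $i$ gives the product $\psi(Kj)\psi(K\cup I\setminus j)$, which has sign $(-1)^{\mathrm{pos}\,j}$ in (9). The quotient $(-1)^{\mathrm{pos}\,i+\mathrm{pos}\,j}$ is constant in $i$: it is $-1$ for the pairings $ab|cd$ and $ad|bc$, and $+1$ for $ac|bd$.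

Let $|K|$ be odd, so $|J|$ is odd; we may take $|J|=1$, since $|J|=3$ is the same with $A,A'$ swapped. Listing indices $a,b,c,d$ in order, with $P_0=\psi(K)\psi(Kabcd)$, $P_1=\psi(Kab)\psi(Kcd)$, $P_2=\psi(Kac)\psi(Kbd)$, $P_3=\psi(Kad)\psi(Kbc)$, we get
$$J=\{a\}:\ P_0-P_1+P_2-P_3,\qquad J=\{b\}:\ P_1-P_0+P_3-P_2,$$
$$J=\{c\}:\ P_2-P_3+P_0-P_1,\qquad J=\{d\}:\ P_3-P_2+P_1-P_0,$$
which is (10) or its negative.

**Step 2: front notation.** If $J\sqcup J'=I$, then $\psi(K\cup J)\psi(K\cup J')=\pm\varphi(K,J)\varphi(K,J')$ (with $K,J,J'$ listed increasingly), where the sign has exponent equal to the number of pairs $(k,i)\in K\times I$ with $i<k$. This does not depend on $J$, so it is a global sign.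

**Step 3: reordering.** Reordering $K$ changes both factors of each product by the same sign. Transposing two neighbors among $a,b,c,d$ multiplies the expression by $-1$. In (9): the two terms in which the two letters stand alone trade places, and they have opposite signs; in the other two terms the 3-letter factor changes sign. In (10): $\varphi(K)\varphi(Kabcd)$ changes sign. For the transposition of $a,b$ the product $\varphi(Kab)\varphi(Kcd)$ changes sign, and $\varphi(Kac)\varphi(Kbd)$, $\varphi(Kad)\varphi(Kbc)$, which carry opposite signs, trade places. For $c,d$ the same three statements hold. For $b,c$ the product $\varphi(Kad)\varphi(Kbc)$ changes sign and the other two, which carry opposite signs, trade places. $\square$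

## 6. A sign function on the triples of $\{\infty\}\cup\mathbb Z/7$

We aim at a failing $W(\emptyset,[8])$, so as in (3) we let all singletons have value $1$ and choose the values on the 7-sets so that all eight terms are $+1$. The only freedom left is in the 3-sets and 5-sets. We tie the 5-sets to the 3-sets by complementation, so that the relations for $|K|=3,4$ repeat those for $|K|=1,0$. And we let $x$ have a symmetry of order $7$, so that the checks can be done by hand.

Let $V=\{\infty\}\cup\mathbb Z/7$, ordered $\infty<0<1<\dots<6$ and so identified with $[8]$. Let $\mathrm{sgn}(v_1,\dots,v_8)$ be the sign of an ordering of $V$ relative to this order.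

**Definition of $x$.** An alternating $x:V^3\to\mathbb S$, with value $\pm1$ on distinct triples:

* $x_{\infty ab}=+$ if $b-a\in\{1,2,3\}$, and $-$ if $b-a\in\{4,5,6\}$.
* For $a,b,c\in\mathbb Z/7$ consider the gaps $(b-a,c-b,a-c)$, represented in $\{1,\dots,6\}$. Their sum is $7$ or $14$. If it is $7$, put $x_{abc}=G(\text{gaps})$, where $G$ is invariant under cyclic rotation and
$$G(1,1,5)=-,\quad G(1,2,4)=+,\quad G(1,4,2)=-,\quad G(1,3,3)=+,\quad G(2,2,3)=+ .$$
If it is $14$, put $x_{abc}=-x_{bac}$.

Every triple of positive gaps with sum $7$ is a rotation of exactly one of these five, so $x$ is well defined, and it is alternating. For example, $x_{023}$ has gaps $(2,1,4)$, a rotation of $(1,4,2)$, so $x_{023}=-$; and $x_{021}=-x_{012}=-G(1,1,5)=+$.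

**Definition of $\psi$.** $\psi$ vanishes on even sets, and on odd sets it is given by the alternating function
$$\varphi(a)=1,\quad\varphi(abc)=x_{abc},\quad\varphi(b_1\dots b_5)=\mathrm{sgn}(b_1\dots b_5fgh)\,x_{fgh},\quad\varphi(b_1\dots b_7)=\mathrm{sgn}(l\,b_1\dots b_7),$$
where $\{f,g,h\}$, respectively $l$, is the complement. The order of $f,g,h$ does not matter, as both factors are alternating in it.

**$W(\emptyset,[8])$ fails.** If $l$ is the $j$-th element of $V$, then $\psi(\{l\})=1$ and $\psi(V\setminus l)=\mathrm{sgn}(l,\text{rest in order})=(-1)^{j-1}$. The term at $l$ is $(-1)^{j-1}\cdot1\cdot(-1)^{j-1}=+1$. All eight terms are $+1$, so the sum is not null.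

**The support** consists of all odd subsets, an orthogonal matroid by the example in Section 1. So only the four-term relations remain.

**Reduction to three conditions on $x$.** The purpose is to write (9) and (10) in terms of $x$ alone. Let $I=\{a,b,c,d\}$, in any order.

* *$|K|=0$.* The relation is $x_{bcd}-x_{acd}+x_{abd}-x_{abc}\ni0$.
* *$|K|=4$.* Here $\varphi(Ka)=\mathrm{sgn}(Kabcd)x_{bcd}$ and $\varphi(Kbcd)=\mathrm{sgn}(aKbcd)=\mathrm{sgn}(Kabcd)$, because $a$ moves past four letters. The product is $x_{bcd}$. In the same way $\varphi(Kb)\varphi(Kacd)=\mathrm{sgn}(Kbacd)x_{acd}\cdot\mathrm{sgn}(bKacd)=x_{acd}$, and so on. We get the same relation as for $|K|=0$.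
* *$K=\{k\}$*, with $\{f,g,h\}$ the complement of $K\cup I$. As $\varphi(k)=1$, the relation is
$$\mathrm{sgn}(kabcdfgh)x_{fgh}-x_{kab}x_{kcd}+x_{kac}x_{kbd}-x_{kad}x_{kbc}\ni0 .$$
* *$K=\{f,g,h\}$*, with $k$ the remaining element. First, $\varphi(fgh)\varphi(fghabcd)=x_{fgh}\,\mathrm{sgn}(k\,fgh\,abcd)=x_{fgh}\,\mathrm{sgn}(k\,abcd\,fgh)$, after $12$ transpositions. Next, $\varphi(fghab)\varphi(fghcd)=\mathrm{sgn}(fgh\,ab\,cd\,k)\,\mathrm{sgn}(fgh\,cd\,ab\,k)\,x_{cdk}x_{abk}=x_{kab}x_{kcd}$, since the two orderings differ by $4$ transpositions. The other two products are treated in the same way, with $ac,bd$ and $ad,bc$ in place of $ab,cd$. We get the same relation as for $K=\{k\}$.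
* *$K=\{k,l\}$*, with $p,q$ the remaining elements. Let $s=\mathrm{sgn}(klabcdpq)$. Then $\mathrm{sgn}(kl\,bcd\,a\,pq)=-s$, $\mathrm{sgn}(kl\,acd\,b\,pq)=s$, $\mathrm{sgn}(kl\,abd\,c\,pq)=-s$, $\mathrm{sgn}(kl\,abc\,d\,pq)=s$. So $\varphi(kla)\varphi(klbcd)=-s\,x_{kla}x_{apq}$, $\varphi(klb)\varphi(klacd)=s\,x_{klb}x_{bpq}$, and so on. With the alternating signs of (9), and $x_{ipq}=x_{pqi}$, all four terms become $-s\,x_{kli}x_{pqi}$, $i\in I$.

All terms here are $\pm1$, so "null" means "not all four signs are equal". Hence $\psi$ is a weak Wick function if and only if: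

* **(C0)** For each 4-set $\{a,b,c,d\}$, the signs $x_{bcd},-x_{acd},x_{abd},-x_{abc}$ are not all equal.
* **(C1)** For all $k$ and all partitions $V\setminus k=\{a,b,c,d\}\sqcup\{f,g,h\}$, the sign $\mathrm{sgn}(kabcdfgh)x_{fgh}$ is equal to at least one of
$$\pi_1=x_{kab}x_{kcd},\qquad\pi_2=-x_{kac}x_{kbd},\qquad\pi_3=x_{kad}x_{kbc}.$$
* **(C2)** For disjoint pairs $\{k,l\},\{p,q\}$, the four signs $x_{kli}x_{pqi}$, $i\notin\{k,l,p,q\}$, are not all equal.

**Symmetry.** The map $\tau:i\mapsto i+1$, $\infty\mapsto\infty$ preserves $x$, which is defined by differences. It is a 7-cycle, an even permutation, so it preserves $\mathrm{sgn}$. So all checks may be made up to $\tau$.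

## 7. Condition (C0): four triples of a 4-set

*4-sets with $\infty$.* For $(\infty,i,j,k)$ the four signs are $x_{ijk},-x_{\infty jk},x_{\infty ik},-x_{\infty ij}$. They are equal iff
$$x_{\infty ij}=x_{\infty jk}=x_{\infty ki}=-x_{ijk}.$$
Exchanging $i$ and $j$ changes the sign of $x_{ijk}$ and, up to permutation, of the other three, so we may assume that the common value is $+$. Then the three gaps of $(i,j,k)$ lie in $\{1,2,3\}$ and have a sum divisible by $7$, so the sum is $7$ and the gaps are a rotation of $(1,3,3)$ or $(2,2,3)$. There $x_{ijk}=+$, while equality needs $x_{ijk}=-$. So the signs are never all equal.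

*4-sets in $\mathbb Z/7$.* The $35$ such sets form five orbits under $\tau$, represented by the complements of triples of gap types $115$, $142$, $124$, $133$, $223$ (up to rotation). In each we exhibit two different signs.

| 4-set | its complement | one sign | another sign |
|---|---|---|---|
| $0,1,2,3$ | $4,5,6$ | $x_{123}=G(1,1,5)=-$ | $-x_{023}=-G(2,1,4)=+$ |
| $0,1,2,4$ | $3,5,6$ | $x_{124}=G(1,2,4)=+$ | $-x_{024}=-G(2,2,3)=-$ |
| $0,1,2,5$ | $3,4,6$ | $x_{125}=G(1,3,3)=+$ | $-x_{025}=-G(2,3,2)=-$ |
| $0,1,3,4$ | $2,5,6$ | $-x_{034}=-G(3,1,3)=-$ | $x_{014}=G(1,3,3)=+$ |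
| $0,1,3,5$ | $2,4,6$ | $x_{135}=G(2,2,3)=+$ | $-x_{035}=-G(3,2,2)=-$ |

So (C0) holds.

## 8. Condition (C1): sources and sinks over 3-cycles

For $k\in V$ let $T_k$ be the tournament on $V\setminus k$ with $a\to b$ iff $x_{kab}=+$.

**Step 1: when (C1) says anything.** If $\pi_1,\pi_2,\pi_3$ are not all equal, both signs occur among them and (C1) holds. So we look for the tournaments on $\{a,b,c,d\}$ with $\pi_1=\pi_2=\pi_3$. Given $x_{kab},x_{kac},x_{kad}$, the triple $(\pi_1,\pi_2,\pi_3)$ determines the other three arcs. So each of the eight sign triples occurs for exactly $8$ of the $64$ tournaments, and exactly $16$ tournaments have $\pi_1=\pi_2=\pi_3$.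

There are also exactly $16$ tournaments that consist of a 3-cycle together with a source or a sink (four choices of the special vertex, two cycle orientations, source or sink). They have $\pi_1=\pi_2=\pi_3$. To see this, note that the property does not depend on the ordering of $a,b,c,d$. Transposing $a,b$, or $c,d$, sends $(\pi_1,\pi_2,\pi_3)$ to $(-\pi_1,-\pi_3,-\pi_2)$, and transposing $b,c$ sends it to $(-\pi_2,-\pi_1,-\pi_3)$. Now let $s$ be a source and $a\to b\to c\to a$ the cycle. For the ordering $(s,a,b,c)$,
$$\pi_1=x_{ksa}x_{kbc}=+,\qquad\pi_2=-x_{ksb}x_{kac}=+,\qquad\pi_3=x_{ksc}x_{kab}=+ .$$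
For a sink $t$ and the ordering $(t,a,b,c)$, the first factors change sign and all three are $-$. So these are all $16$ tournaments. The transposition rules also show that reordering changes the $\pi$'s and $\mathrm{sgn}(kabcdfgh)$ by the same sign, so any one ordering may be used. Therefore (C1) says:

> if $s$ is a source over a cycle $a\to b\to c\to a$ in $T_k$, then $\mathrm{sgn}(k,s,a,b,c,f,g,h)\,x_{fgh}=+$; if $t$ is a sink, then $\mathrm{sgn}(k,t,a,b,c,f,g,h)\,x_{fgh}=-$.

Up to $\tau$ only $k=\infty$ and $k=0$ are needed.

**Step 2: $k=\infty$.** In $T_\infty$ we have $i\to i+1,i+2,i+3$. The out-neighborhood $\{i+1,i+2,i+3\}$ and the in-neighborhood $\{i-3,i-2,i-1\}$ of $i$ are transitive. So no vertex is a source or a sink over a 3-cycle, and there is nothing to check.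

**Step 3: the tournament $T_0$.** For $1\le a<b\le6$ the gaps of $(0,a,b)$ are $(a,b-a,7-b)$, which gives for $x_{0ab}$:

| $b=$ | 2 | 3 | 4 | 5 | 6 |
|---|---|---|---|---|---|
| $a=1$ | $-$ | $+$ | $+$ | $-$ | $-$ |
| $a=2$ | | $-$ | $+$ | $+$ | $+$ |
| $a=3$ | | | $+$ | $+$ | $+$ |
| $a=4$ | | | | $+$ | $-$ |
| $a=5$ | | | | | $-$ |

Moreover $x_{0a\infty}=x_{\infty0a}$ is $+$ for $a=1,2,3$ and $-$ for $a=4,5,6$. So the out-neighborhoods are
$$1:\{3,4,\infty\},\quad2:\{1,4,5,6,\infty\},\quad3:\{2,4,5,6,\infty\},\quad4:\{5\},\quad5:\{1\},\quad6:\{1,4,5\},\quad\infty:\{4,5,6\}.$$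
A triple of vertices that is not a 3-cycle has exactly one vertex beating the other two. So the number of 3-cycles is $\binom73-\sum_v\binom{s_v}2=35-(3+10+10+0+0+3+3)=6$, where $s_v$ is the score of $v$. Six 3-cycles are
$$(1,3,2),\quad(1,3,5),\quad(1,3,6),\quad(1,4,5),\quad(1,\infty,5),\quad(1,\infty,6),$$
so these are all.

**Step 4: the sources and sinks.** For each cycle, the following vertices are neither source nor sink, because they have an arc from and an arc to the cycle:

* $(1,3,2)$: $5$ ($5\to1$, $3\to5$) and $6$ ($6\to1$, $3\to6$).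
* $(1,3,5)$: all four, namely $2$ ($2\to1$, $3\to2$), $4$ ($1\to4\to5$), $6$ ($6\to1$, $3\to6$), $\infty$ ($1\to\infty\to5$).
* $(1,3,6)$: $2$ ($2\to1$, $3\to2$), $5$ ($5\to1$, $3\to5$), $\infty$ ($1\to\infty\to6$).
* $(1,4,5)$: $3$ ($1\to3\to4$) and $\infty$ ($1\to\infty\to4$).
* $(1,\infty,5)$: $3$ ($1\to3\to\infty$), $4$ ($1\to4\to5$), $6$ ($6\to1$, $\infty\to6$).
* $(1,\infty,6)$: $3$ ($1\to3\to\infty$) and $5$ ($5\to1$, $\infty\to5$).

The remaining vertices are sources or sinks, and the table checks the condition for each. Inversions are counted in the order $\infty<0<1<\dots<6$; "product" is $\mathrm{sgn}\cdot x_{fgh}$.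

| cycle | vertex | sequence $(0,\text{vertex},\text{cycle},f,g,h)$ | inversions, sgn | $x_{fgh}$ | product | needed |
|---|---|---|---|---|---|---|
| $(1,3,2)$ | sink $4$ | $0,4,1,3,2,\infty,5,6$ | $9$, $-$ | $x_{\infty56}=+$ | $-$ | $-$ |
| $(1,3,2)$ | sink $\infty$ | $0,\infty,1,3,2,4,5,6$ | $2$, $+$ | $x_{456}=-$ | $-$ | $-$ |
| $(1,3,6)$ | sink $4$ | $0,4,1,3,6,\infty,2,5$ | $11$, $-$ | $x_{\infty25}=+$ | $-$ | $-$ |
| $(1,4,5)$ | source $2$ | $0,2,1,4,5,\infty,3,6$ | $8$, $+$ | $x_{\infty36}=+$ | $+$ | $+$ |
| $(1,4,5)$ | source $6$ | $0,6,1,4,5,\infty,2,3$ | $14$, $+$ | $x_{\infty23}=+$ | $+$ | $+$ |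
| $(1,\infty,5)$ | source $2$ | $0,2,1,\infty,5,3,4,6$ | $6$, $+$ | $x_{346}=+$ | $+$ | $+$ |
| $(1,\infty,6)$ | source $2$ | $0,2,1,\infty,6,3,4,5$ | $7$, $-$ | $x_{345}=-$ | $+$ | $+$ |
| $(1,\infty,6)$ | sink $4$ | $0,4,1,\infty,6,2,3,5$ | $9$, $-$ | $x_{235}=+$ | $-$ | $-$ |

As a sample, in the first row the numbers of later smaller entries are $1$ for $0$ (namely $\infty$), $4$ for $4$, $1$ for $1$, $2$ for $3$, $1$ for $2$, in total $9$. So (C1) holds.

## 9. Condition (C2): pairs of rows

**Step 1: the negative positions of a row.** For $a\in\mathbb Z/7$ and $d\in\{1,2,3\}$ let $N(a,a+d)=\{i:x_{a,a+d,i}=-\}$. We have $x_{a,a+d,\infty}=x_{\infty,a,a+d}=+$. For $i=a+j$ with $j>d$ the gaps are $(d,j-d,7-j)$; for $0<j<d$ we have $x_{a,a+d,a+j}=-x_{a,a+j,a+d}$.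

* $d=1$: $j=2,\dots,6$ give $G(1,1,5),G(1,2,4),G(1,3,3),G(1,4,2),G(1,5,1)$, that is, $-,+,+,-,-$.
* $d=2$: $j=1$ gives $-G(1,1,5)=+$; $j=3,\dots,6$ give $G(2,1,4),G(2,2,3),G(2,3,2),G(2,4,1)$, that is, $-,+,+,+$.
* $d=3$: $j=1,2$ give $-G(1,2,4)=-$ and $-G(2,1,4)=+$; $j=4,5,6$ give $G(3,1,3),G(3,2,2),G(3,3,1)$, all $+$.

Hence
$$N(a,a+1)=\{a+2,a+5,a+6\},\qquad N(a,a+2)=\{a+3\},\qquad N(a,a+3)=\{a+1\},$$
and, with the same notation, $N(\infty,0)=\{i:x_{\infty0i}=-\}=\{4,5,6\}$.

Reversing a pair changes all four signs in (C2), so each pair may be oriented as we like. Let $R$ be the set of the four elements outside the two pairs, and $\Delta$ the symmetric difference of the two $N$-sets. Then $x_{kli}x_{pqi}=-$ iff $i\in\Delta$, and (C2) says that $\Delta$ meets $R$ but does not contain $R$.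

**Step 2: one pair contains $\infty$.** Up to $\tau$ this pair is $\{\infty,0\}$, and the other is one of the $15$ pairs in $\{1,\dots,6\}$; so $R=\{1,\dots,6\}$ minus the pair. For each we give an element "in" of $R\cap\Delta$ and an element "out" of $R\setminus\Delta$, where $\Delta=\{4,5,6\}\triangle N$.

| pair | $N$ | in | out | | pair | $N$ | in | out | | pair | $N$ | in | out |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| (1,2) | 3,6,0 | 3 | 6 | | (1,3) | 4 | 5 | 2 | | (1,4) | 2 | 2 | 3 |
| (2,3) | 4,0,1 | 1 | 4 | | (2,4) | 5 | 6 | 1 | | (2,5) | 3 | 3 | 1 |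
| (3,4) | 5,1,2 | 1 | 5 | | (3,5) | 6 | 4 | 1 | | (3,6) | 4 | 5 | 1 |
| (4,5) | 6,2,3 | 2 | 1 | | (4,6) | 0 | 5 | 1 | | (5,1) | 6 | 4 | 2 |
| (5,6) | 0,3,4 | 3 | 1 | | (6,1) | 2 | 2 | 3 | | (6,2) | 0 | 4 | 1 |

**Step 3: both pairs in $\mathbb Z/7$.** Orient both as $(a,a+d)$ with $d\in\{1,2,3\}$. Then $\infty\in R$ lies in neither $N$-set, so $\infty\in R\setminus\Delta$, and we need only an element of $R\cap\Delta$. Up to $\tau$ the union of the pairs is one of the five 4-sets of Section 7, and each has three pairings.

| union | $R\setminus\infty$ | pairing | $N$-sets | element of $R\cap\Delta$ |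
|---|---|---|---|---|
| $0,1,2,3$ | $4,5,6$ | $(0,1),(2,3)$ | $\{2,5,6\},\{4,0,1\}$ | $4$ |
| | | $(0,2),(1,3)$ | $\{3\},\{4\}$ | $4$ |
| | | $(0,3),(1,2)$ | $\{1\},\{3,6,0\}$ | $6$ |
| $0,1,2,4$ | $3,5,6$ | $(0,1),(2,4)$ | $\{2,5,6\},\{5\}$ | $6$ |
| | | $(0,2),(1,4)$ | $\{3\},\{2\}$ | $3$ |
| | | $(4,0),(1,2)$ | $\{5\},\{3,6,0\}$ | $3$ |
| $0,1,2,5$ | $3,4,6$ | $(0,1),(2,5)$ | $\{2,5,6\},\{3\}$ | $3$ |
| | | $(0,2),(5,1)$ | $\{3\},\{6\}$ | $3$ |
| | | $(5,0),(1,2)$ | $\{1\},\{3,6,0\}$ | $3$ |
| $0,1,3,4$ | $2,5,6$ | $(0,1),(3,4)$ | $\{2,5,6\},\{5,1,2\}$ | $6$ |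
| | | $(0,3),(1,4)$ | $\{1\},\{2\}$ | $2$ |
| | | $(4,0),(1,3)$ | $\{5\},\{4\}$ | $5$ |
| $0,1,3,5$ | $2,4,6$ | $(0,1),(3,5)$ | $\{2,5,6\},\{6\}$ | $2$ |
| | | $(0,3),(5,1)$ | $\{1\},\{6\}$ | $6$ |
| | | $(5,0),(1,3)$ | $\{1\},\{4\}$ | $4$ |

So (C2) holds. By Section 6, $\psi$ is a weak Wick function on $[8]\cup[8]^*$, nonzero exactly on the odd sets, that violates $W(\emptyset,[8])$. This is the first part of Theorem A.

## 10. Extension to all $n\ge8$

For $n\ge8$ put $\psi_n(A)=\psi(A)$ if $A\subseteq[8]$, and $\psi_n(A)=0$ otherwise. The support is the family of odd subsets of $[8]$; any two of its members differ only inside $[8]$, so it is an orthogonal matroid as before. It remains to see that no new relation interferes. Consider $W(A,A')$ where some $j>8$ lies in $A\cup A'$.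

* If $j\in A\cap A'$, then each index $i\in A\triangle A'$ is different from $j$, so $A\triangle i$ contains $j$ and all terms vanish.
* If $j\in A\triangle A'$, then for every index $i$ exactly one of $A\triangle i$, $A'\triangle i$ contains $j$: for $i\ne j$ it is the one coming from the set that contains $j$, and for $i=j$ the other one. So all terms vanish.

The remaining relations have $A,A'\subseteq[8]$, and they are those of $\psi$. Hence all four-term relations hold for $\psi_n$, and $W(\emptyset,[8])$ fails. So $\psi_n$ is weak and not strong, and since a nonzero multiple satisfies the same relations, its class is a weak orthogonal $\mathbb S$-matroid that is not strong. This completes the proof of Theorem A. As the failing relation has $|A\triangle A'|=8$ and the example lives at $n=8$, neither $7$ in Theorem B can be replaced by $8$. $\blacksquare$
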